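\title{Bounded plurisubharmonic functions on the core of a strictly pseudoconvex domain in $\mathbb{C}^2$}

\begin{abstract}
The core of a domain $\Omega\subset\mathbb{C}^n$ is the set of points at which no smooth plurisubharmonic function on $\Omega$ that is bounded from above is strictly plurisubharmonic. We construct a strictly pseudoconvex domain $\Omega\subset\mathbb{C}^2$ with smooth boundary whose core is connected and on whose core a bounded pluriharmonic function on $\Omega$ is not constant. The domain is obtained from a model that contains a sequence of parallel complex lines: a biholomorphic copy of $\mathbb{C}^2$ is placed so that it contains the lines and misses the bad part of the boundary of the model. In the other direction, if the core of a domain in $\mathbb{C}^2$ has three-dimensional Hausdorff measure zero, then every smooth plurisubharmonic function that is bounded from above is constant on each connected component of the core.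
\end{abstract}

\section{The core and a Liouville-type question}\label{sec:intro}

Throughout, smooth means $C^\infty$. The Levi form of a smooth real function $\varphi$ on an open subset of $\mathbb{C}^n$ is
\[
L_\varphi(z;v)=\sum_{j,k}\frac{\partial^2\varphi}{\partial z_j\partial\bar z_k}(z)\,v_j\bar v_k ,\qquad v\in\mathbb{C}^n .
\]
The function $\varphi$ is \emph{plurisubharmonic} (psh) if $L_\varphi\ge0$ everywhere, and it is \emph{strictly psh at $z$} if $L_\varphi(z;\cdot)$ is positive definite. For a domain $\Omega\subset\mathbb{C}^n$, not necessarily bounded, let $\mathcal{P}(\Omega)$ be the set of smooth psh functions $\varphi$ on $\Omega$ with $\sup_\Omega\varphi<\infty$. The \emph{core} of $\Omega$ is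
\[
\mathfrak{c}(\Omega)=\{z\in\Omega:\ \text{no }\varphi\in\mathcal{P}(\Omega)\text{ is strictly psh at }z\}.
\]
It is closed in $\Omega$, because positive definiteness is an open condition. It is a biholomorphic invariant, because $L_{\varphi\circ F}(z;v)=L_\varphi(F(z);DF(z)v)$ for holomorphic $F$. By Lemma~\ref{lem:phi0} below, a single function in $\mathcal{P}(\Omega)$ is strictly psh at every point outside the core, so the core is exactly the obstruction to the existence of a strictly psh function on $\Omega$ that is bounded from above.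

If $\Omega$ is bounded, then $|z|^2\in\mathcal{P}(\Omega)$ and the core is empty. The simplest source of points of the core is Liouville's theorem: a subharmonic function on $\mathbb{C}$ that is bounded from above is constant. If $\Omega$ contains a complex line $\ell$, then each $\varphi\in\mathcal{P}(\Omega)$ is constant on $\ell$, its Levi form vanishes in the direction of $\ell$, and $\ell\subset\mathfrak{c}(\Omega)$. For instance $\mathfrak{c}(\mathbb{C}^2)=\mathbb{C}^2$, and $\mathcal{P}(\mathbb{C}^2)$ consists of constants. It is natural to ask whether the core always inherits this Liouville property. For arbitrary domains it does not. Let $\mathbb{D}=\{t\in\mathbb{C}:|t|<1\}$. The product $\mathbb{D}\times\mathbb{C}$ is a union of lines, so it equals its core, and $\operatorname{Re}t$ is a nonconstant element of $\mathcal{P}(\mathbb{D}\times\mathbb{C})$. The boundary of this product is itself filled with lines, and the following condition excludes this.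

A domain $\Omega$ is \emph{strictly pseudoconvex with smooth boundary} if $b\Omega$ is smooth and every boundary point has a neighborhood $N$ and a smooth strictly psh function $\rho$ on $N$ such that $\Omega\cap N=\{\rho<0\}$ and $d\rho\ne0$ on $b\Omega\cap N$. Unbounded domains are allowed. The following question is posed in \cite{HST}.

\begin{quote}
\textbf{Question.} Let $\Omega\subset\mathbb{C}^2$ be a strictly pseudoconvex domain with smooth boundary. Is every $\varphi\in\mathcal{P}(\Omega)$ constant on each connected component of $\mathfrak{c}(\Omega)$?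
\end{quote}

The first examples suggest a positive answer. In Example~\ref{ex:lines} the core is a finite union of parallel lines, and Liouville's theorem applies to each component. The attempt to imitate the product by a family of parallel lines over a segment fails in every strictly pseudoconvex domain other than $\mathbb{C}^2$ (Remark~\ref{rem:straight}). Nevertheless the answer is no. Let $T=[-\frac12,\frac12]$, and let $C^\infty(T,\mathbb{R})$ be the space of restrictions to $T$ of smooth real functions on $\mathbb{R}$.

\begin{theorem}\label{thm:A}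
There are a strictly pseudoconvex domain $\Omega\subset\mathbb{C}^2$ with smooth boundary and a holomorphic function $\tau:\Omega\to\mathbb{D}$ with $d\tau\ne0$ everywhere such that
\begin{enumerate}
\item[(1)] $\mathfrak{c}(\Omega)=\tau^{-1}(T)$, this set is connected, and $\tau(\mathfrak{c}(\Omega))=T$;
\item[(2)] the restrictions to $\mathfrak{c}(\Omega)$ of the functions in $\mathcal{P}(\Omega)$ are exactly the functions $g\circ\tau$ with $g\in C^\infty(T,\mathbb{R})$.
\end{enumerate}
In particular, $\operatorname{Re}\tau$ is a smooth, bounded, pluriharmonic function on $\Omega$ that is not constant on the connected set $\mathfrak{c}(\Omega)$.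
\end{theorem}

The core in Theorem~\ref{thm:A} has real dimension three. For smaller cores the Liouville property holds, with no assumption on the boundary. Let $\mathcal{H}^s$ denote $s$-dimensional Hausdorff measure.

\begin{theorem}\label{thm:B}
Let $\Omega\subset\mathbb{C}^2$ be any domain with $\mathcal{H}^3(\mathfrak{c}(\Omega))=0$. Then every $\varphi\in\mathcal{P}(\Omega)$ is constant on each connected component of $\mathfrak{c}(\Omega)$.
\end{theorem}

The measure hypothesis is sharp. In Theorem~\ref{thm:A} the core lies in $\{\operatorname{Im}\tau=0\}$, which is a smooth real hypersurface in $\Omega$ because $d\tau\ne0$. On such a hypersurface $\mathcal{H}^3$ is locally finite and $\mathcal{H}^s$ vanishes for $s>3$. So the condition $\mathcal{H}^3=0$ can be weakened neither to ``$\mathcal{H}^3$ locally finite'' nor to ``$\mathcal{H}^s=0$'' for any $s>3$.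

The proof of Theorem~\ref{thm:A} starts from a model domain $W=\{\operatorname{Re}\zeta+u(t)<0\}$ with $u=-\infty$ on a dense sequence $\{t_k\}$ in $T$. The model contains the lines $\{t_k\}\times\mathbb{C}$, and its boundary is smooth and strictly pseudoconvex off a closed set $A\subset T\times\mathbb{C}$ (Section~\ref{sec:model}). We construct an open set $U\subset\mathbb{C}^2$, biholomorphic to $\mathbb{C}^2$, that contains the lines and misses $A$. Seen from $U\cong\mathbb{C}^2$ the set $A$ lies at infinity, and a component of $W\cap U$ is the required domain (Section~\ref{sec:proofA}). The set $U$ is built in Section~\ref{sec:FB} as a limit of images of balls under automorphisms. This uses two tools: automorphisms that push $A$ away while nearly fixing a given compact set (Section~\ref{sec:push}), and a separation lemma that lets the compact sets absorb larger and larger pieces of the lines (Section~\ref{sec:sep}). Section~\ref{sec:B} proves Theorem~\ref{thm:B} and can be read after Section~\ref{sec:tools}.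

\section{Notation and elementary tools}\label{sec:tools}

We write $bX$ for the boundary of a set $X$ and $X_\delta=\{\operatorname{dist}(\cdot,X)<\delta\}$ for its $\delta$-neighborhood, and we put $B_r=\{|z|<r\}\subset\mathbb{C}^2$ and $\Delta_r=\{|\zeta|<r\}\subset\mathbb{C}$.

\emph{Convex functions of psh functions.} Let $h$ be a smooth convex function on $\mathbb{R}^m$ that is nondecreasing in each variable, and let $\alpha_1,\dots,\alpha_m$ be smooth and psh. Then $h(\alpha_1,\dots,\alpha_m)$ is psh, since its Levi form on $v$ is $\sum_i h_iL_{\alpha_i}(v)+\sum_{i,j}h_{ij}\,\partial\alpha_i(v)\overline{\partial\alpha_j(v)}\ge0$. In particular,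
\begin{equation}\label{eq:exp}
L_{e^\alpha}(z;v)=e^{\alpha(z)}\bigl(L_\alpha(z;v)+|\partial\alpha(v)|^2\bigr).
\end{equation}

\emph{The regularized maximum.} The core is defined through smooth functions, so we glue psh functions with a smooth substitute for the maximum. For $\varepsilon>0$ fix a smooth even function $\kappa\ge0$ with support in $[-\frac\varepsilon2,\frac\varepsilon2]$ and $\int\kappa=1$, and put
\[
m_\varepsilon(x,y)=\iint\max(x+a,y+b)\,\kappa(a)\kappa(b)\,da\,db .
\]
As a convolution, $m_\varepsilon$ is smooth. It inherits from $\max$ convexity, monotonicity in each variable, and the identity $m_\varepsilon(x+e,y+e)=m_\varepsilon(x,y)+e$. Since $\int a\kappa(a)\,da=0$, we have $\max\le m_\varepsilon\le\max+\frac\varepsilon2$. If $x\ge y+\varepsilon$, then $x+a\ge y+b$ on the support and $m_\varepsilon(x,y)=x$; by symmetry $m_\varepsilon(x,y)=\max(x,y)$ whenever $|x-y|\ge\varepsilon$. If $\alpha,\beta$ are smooth and psh, so is $m_\varepsilon(\alpha,\beta)$.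

\emph{Runge's theorem.} If $D\subset\mathbb{C}$ is compact with connected complement, then every function holomorphic near $D$ is a uniform limit of polynomials on $D$. We use it for locally constant functions: if $D=D'\cup D''$ with $D',D''$ compact and disjoint, then some polynomial is as close as we wish to one given constant on $D'$ and to another on $D''$.

\begin{lemma}\label{lem:nodisc}
Let $\Omega\subset\mathbb{C}^2$ be strictly pseudoconvex with smooth boundary, and let $D\subset\overline\Omega$ be an open disc in a complex line. Then $D\cap b\Omega=\emptyset$.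
\end{lemma}

\begin{proof}
Let $q\in D\cap b\Omega$, with $N$ and $\rho$ as in the definition. Then $\rho\le0$ on $\overline\Omega\cap N$ and $\rho(q)=0$, so $\rho|_D$ has a local maximum at $q$ and its Laplacian at $q$ is $\le0$. This contradicts the strict plurisubharmonicity of $\rho$ at $q$.
\end{proof}

\section{Domains that contain parallel lines}\label{sec:model}

Let $(t,\zeta)$ be the coordinates on $\mathbb{C}^2$. We consider domains over $\mathbb{D}$ whose fiber over $t$ is the half-plane $\{\operatorname{Re}\zeta<-u(t)\}$. The fiber is the whole line $\{t\}\times\mathbb{C}$ exactly when $u(t)=-\infty$.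

\begin{lemma}\label{lem:model}
Let $J\subset(-1,1)$ be compact. Let $u:\mathbb{D}\to[-\infty,\infty)$ be upper semicontinuous, smooth with $u_{t\bar t}>0$ on $\mathbb{D}\setminus J$, and such that $u(t)\to+\infty$ as $|t|\to1$. Put $\rho=\operatorname{Re}\zeta+u(t)$ on $\mathbb{D}\times\mathbb{C}$, and
\[
W=\{|t|<1,\ \rho<0\},\qquad A=\{t\in J,\ \rho\ge0\}.
\]
\begin{enumerate}
\item[(a)] $W$ is open, $A$ is closed in $\mathbb{C}^2$, and $bW\subset A\cup\{t\in\mathbb{D}\setminus J,\ \rho=0\}$.
\item[(b)] On $(\mathbb{D}\setminus J)\times\mathbb{C}$ the function $e^\rho-1$ is smooth and strictly psh, and its differential has no zeros.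
\item[(c)] If $W'\subset W$ is a domain and $p\in W'$ has $t(p)\notin J$, then $p\notin\mathfrak{c}(W')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\rho$ is upper semicontinuous, $W$ is open and $A$ is closed in the closed set $J\times\mathbb{C}$. Let $(s_j,\zeta_j)\in W$ converge to $(t,\zeta)\notin W$. If $|t|=1$, then $\operatorname{Re}\zeta_j<-u(s_j)\to-\infty$, which is impossible. So $|t|<1$ and $\rho(t,\zeta)\ge0$. If $t\in J$, the limit lies in $A$. If $t\notin J$, then $u$ is continuous at $t$ and $\rho(t,\zeta)=\lim\rho(s_j,\zeta_j)\le0$.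

(b) We have $\rho_\zeta=\frac12\neq0$. By \eqref{eq:exp} the Levi form of $e^\rho$ on $(a,s)$ is $e^\rho\bigl(u_{t\bar t}|a|^2+|u_ta+\frac s2|^2\bigr)$, which vanishes only if $a=0$ and then $s=0$.

(c) The function $e^\rho$ lies between $0$ and $1$ on $W$ and is strictly psh at $p$, but it need not be smooth over $J$. We replace it there by a function of $t$ alone. The set $J\cup\{t(p)\}$ has connected complement in $\mathbb{C}$, so Runge's theorem gives a polynomial $q(t)$ with $\operatorname{Re}q>2$ on a neighborhood $J'$ of $J$ and $\operatorname{Re}q(t(p))<-1$. Define $\varphi=m_{1/2}(e^\rho,\operatorname{Re}q)$ on $W'\cap\{t\notin J\}$ and $\varphi=\operatorname{Re}q$ on $W'\cap\{t\in J'\}$. On the overlap of these two open sets $\operatorname{Re}q-e^\rho>1$, so the definitions agree. Thus $\varphi$ is smooth and psh, and it is bounded above because $q$ is bounded on $\mathbb{D}$. Near $p$ we have $e^\rho-\operatorname{Re}q>1$, so $\varphi=e^\rho$ there, and $\varphi$ is strictly psh at $p$.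
\end{proof}

We will use that $1/(1-|t|^2)=\sum_{j\ge0}|t|^{2j}$ is smooth on $\mathbb{D}$ with $\partial_t\partial_{\bar t}$ equal to $\sum_{j\ge1}j^2|t|^{2j-2}\ge1$.

\begin{example}[finitely many lines]\label{ex:lines}
Let $J=\{t_1,\dots,t_N\}\subset(-1,1)$ and $u(t)=\frac1{1-|t|^2}+\sum_{k\le N}\log|t-t_k|$. The logarithms are harmonic off $J$, so Lemma~\ref{lem:model} applies. Since $u=-\infty$ on $J$, the set $A$ is empty. The set $W$ is connected: $u$ is bounded above on each segment in $\mathbb{D}$, so two points of $W$ are joined by moving left in their fibers and then over the segment between their projections. By (a) and (b), $W$ is strictly pseudoconvex with smooth boundary, with defining function $e^\rho-1$. By (c) and Liouville's theorem, $\mathfrak{c}(W)=\bigcup_k\{t_k\}\times\mathbb{C}$. The function $\operatorname{Re}t\in\mathcal{P}(W)$ takes different values on different lines, but each line is a separate component of the core.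
\end{example}

To obtain a counterexample from Example~\ref{ex:lines}, the lines must be tied together into a connected set on which $\operatorname{Re}t$ still varies. So we let the points $t_k$ be dense in the segment $T$. The next remark, which is not used later, shows that this cannot work as long as the lines stay straight and parallel.

\begin{remark}\label{rem:straight}
Let $\Omega\subset\mathbb{C}^2$ be strictly pseudoconvex with smooth boundary, and suppose that $\{t_k\}\times\mathbb{C}\subset\Omega$ for a dense sequence $\{t_k\}$ in $T$. Then $\Omega=\mathbb{C}^2$. Indeed, $T\times\mathbb{C}\subset\overline\Omega$, so $T\times\mathbb{C}\subset\Omega$ by Lemma~\ref{lem:nodisc}. Let $D$ be the component of $\{t:(t,0)\in\Omega\}$ that contains $T$, and let $R(t)=\sup\{r:\{t\}\times\Delta_r\subset\Omega\}$. The domain $\Omega$ is pseudoconvex, being so near each boundary point, and hence $-\log R$ is subharmonic on $D$ or identically $-\infty$. A subharmonic function cannot equal $-\infty$ on a segment, so $R\equiv\infty$ and $D\times\mathbb{C}\subset\Omega$.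 A point $t\in bD$ would give a line $\{t\}\times\mathbb{C}\subset\overline\Omega$ through the boundary point $(t,0)$, against Lemma~\ref{lem:nodisc}. Hence $D=\mathbb{C}$.
\end{remark}

\subsection*{The model}
Fix distinct points $t_1,t_2,\dots$ that are dense in $T$, and put
\[
u(t)=\frac1{1-|t|^2}-4+\sum_{k\ge1}2^{-k}\log\frac{|t-t_k|}2,\qquad t\in\mathbb{D}.
\]
Since $|t-t_k|<2$, the terms of the series are negative, so the partial sums decrease and $u$ is upper semicontinuous. On $\mathbb{D}\setminus T$ we have $|t-t_k|\ge\operatorname{dist}(t,T)$, so the series converges locally uniformly to a harmonic function, which is at least $\log\frac18$ for $|t|\ge\frac34$. Thus $u$ satisfies the hypotheses of Lemma~\ref{lem:model} with $J=T$. From now on $\rho$, $W$ and $A$ refer to this $u$, and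
\[
\ell_k=\{t_k\}\times\mathbb{C},\qquad\Sigma=T\times\{0\}.
\]
We have $u(t_k)=-\infty$, and $u\le\frac43-4=-\frac83$ on $T$. Consequently
\begin{equation}\label{eq:A}
\ell_k\subset W,\quad\Sigma\subset W,\quad A\subset\{t\in T,\ \operatorname{Re}\zeta\ge\tfrac83\},\quad A+(0,s)\subset A\ \text{ for }s\ge0 .
\end{equation}
The segment $\Sigma$ meets every line $\ell_k$ and will make the core connected; the constant $-4$ keeps it away from $A$. See Figure~\ref{fig:model}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=5,yscale=0.6]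
\fill[gray!35] (-0.5,6) -- (-0.5,3.2) .. controls (-0.38,3.3) and (-0.32,4) .. (-0.31,6) -- cycle;
\fill[gray!35] (-0.29,6) .. controls (-0.28,2.6) and (0.03,2.6) .. (0.04,6) -- cycle;
\fill[gray!35] (0.06,6) .. controls (0.07,2.8) and (0.33,2.8) .. (0.34,6) -- cycle;
\fill[gray!35] (0.36,6) .. controls (0.37,4) and (0.42,3.3) .. (0.5,3.2) -- (0.5,6) -- cycle;
\draw[thick] (-0.5,3.2) .. controls (-0.75,2.9) and (-0.88,1.5) .. (-0.93,-1.5);
\draw[thick] (0.5,3.2) .. controls (0.75,2.9) and (0.88,1.5) .. (0.93,-1.5);
\draw[->] (-1.05,0) -- (1.1,0) node[right] {$t$};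
\draw[->] (-1.05,-1.5) -- (-1.05,6) node[left] {$\operatorname{Re}\zeta$};
\draw[very thick] (-0.5,0) -- (0.5,0);
\draw[dashed] (-0.3,-1.5) -- (-0.3,6);
\draw[dashed] (0.05,-1.5) -- (0.05,6);
\draw[dashed] (0.35,-1.5) -- (0.35,6);
\node at (-0.125,5) {$A$};
\node at (-0.62,1.4) {$W$};
\node[below] at (0.2,0) {$\Sigma$};
\node[right] at (0.35,1.6) {$\ell_k$};
\end{tikzpicture}
\caption{The slice $\operatorname{Im}t=\operatorname{Im}\zeta=0$ of the model, drawn schematically with only three of the points $t_k$. The domain $W$ lies below the graph $\operatorname{Re}\zeta=-u(t)$, and the shaded set $A$ is the part of $T\times\mathbb{C}$ on or above it. The dashed lines $\ell_k=\{t_k\}\times\mathbb{C}$ lie in $W$ and meet the segment $\Sigma=T\times\{0\}$. In the model the $t_k$ are dense in $T$, so every point of $A$ is a limit of points of the lines.}\label{fig:model}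
\end{figure}

In contrast with Example~\ref{ex:lines}, the set $A$ is not empty. We have $\int_T|\log(|t-t_k|/2)|\,dt\le\int_{-1}^1|\log(|s|/2)|\,ds<\infty$, so $u$ is integrable on $T$ and finite at almost every $t\in T$. For such $t$ the set $A$ contains the half-plane $\{t\}\times\{\operatorname{Re}\zeta\ge-u(t)\}$. Every point of $A$ is a limit of points of the lines $\ell_k$, so $A\subset bW$, and by Lemma~\ref{lem:nodisc} the model $W$ is not strictly pseudoconvex. The remedy is to change the ambient space. A \emph{Fatou--Bieberbach domain} is a proper open subset of $\mathbb{C}^2$ that is biholomorphic to $\mathbb{C}^2$.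

\begin{proposition}\label{prop:FB}
There is an injective holomorphic map $\Psi:\mathbb{C}^2\to\mathbb{C}^2$, with $\det D\Psi\neq0$ everywhere, whose image $U$ satisfies $U\cap A=\emptyset$, $\Sigma\subset U$, and $\ell_k\subset U$ for all $k$.
\end{proposition}

\section{Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:FB}}\label{sec:proofA}

The set $U$ is open and $\Psi:\mathbb{C}^2\to U$ is biholomorphic. Let $W'$ be the connected component of the open set $W\cap U$ that contains the connected set $\Sigma$. Put $\Omega=\Psi^{-1}(W')$ and $\tau=t\circ\Psi:\Omega\to\mathbb{D}$. Then $\Omega$ is a domain, and $d\tau=dt\circ D\Psi$ has no zeros. Each line $\ell_k\subset W\cap U$ is connected and meets $\Sigma$, so $\ell_k\subset W'$.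

\emph{The boundary.} Since $\Psi$ is a homeomorphism onto the open set $U$, we have $b\Omega=\Psi^{-1}(bW'\cap U)$: only those boundary points of $W'$ that lie in $U$ count. Let $q\in bW'\cap U$. If $q$ were in $W$, the component of $W\cap U$ containing $q$ would be a neighborhood of $q$; it would meet $W'$, hence equal $W'$, and $q$ would be an interior point. So $q\in bW$, and $q\notin A$ because $U\cap A=\emptyset$. By Lemma~\ref{lem:model}(a), $t(q)\in\mathbb{D}\setminus T$ and $\rho(q)=0$. The diffeomorphism $(t,\zeta)\mapsto(t,\zeta+u(t))$ of $(\mathbb{D}\setminus T)\times\mathbb{C}$ maps $\{\rho<0\}$ to $\{\operatorname{Re}\zeta<0\}$. Let $N\subset U\cap\{t\in\mathbb{D}\setminus T\}$ be the preimage of a small ball about the image of $q$. Then $W\cap N=\{\rho<0\}\cap N$ is connected and meets $W'$, so it lies in $W'$, and $W'\cap N=\{e^\rho-1<0\}\cap N$. By Lemma~\ref{lem:model}(b), $(e^\rho-1)\circ\Psi$ is a strictly psh local defining function for $\Omega$ with nonzero differential. Hence $\Omega$ is strictly pseudoconvex with smooth boundary. The boundary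 is not empty, since $\mathbb{C}^2$ carries no bounded nonconstant holomorphic function.

By biholomorphic invariance we may now work on $W'$, with $t$ in place of $\tau$. Put $K=W'\cap\{t\in T\}$.

\emph{The core.} Let $\varphi\in\mathcal{P}(W')$ and $p=(t_0,\zeta_0)\in K$. Choose indices $k_j$ with $t_{k_j}\to t_0$; the points $(t_{k_j},\zeta_0)\in\ell_{k_j}$ tend to $p$. By Liouville's theorem $\varphi$ is constant on each $\ell_k$, so $\varphi_{\zeta\bar\zeta}=0$ on $\ell_k$, and by continuity $\varphi_{\zeta\bar\zeta}(p)=0$. Thus $K\subset\mathfrak{c}(W')$, and Lemma~\ref{lem:model}(c) gives the reverse inclusion. The connected set $\Sigma\cup\bigcup_k\ell_k$ is dense in $K$, so $K$ is connected, and $t(K)=T$ because $\Sigma\subset K$. This proves (1).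

\emph{Restrictions to the core.} With $\varphi$ and $p$ as above, and since $(t_0,0)\in\Sigma\subset W'$,
\[
\varphi(p)=\lim_j\varphi(t_{k_j},\zeta_0)=\lim_j\varphi(t_{k_j},0)=\varphi(t_0,0).
\]
So $\varphi=g(t)$ on $K$ with $g=\varphi(\cdot,0)|_T$. The function $\varphi(\cdot,0)$ is smooth on a neighborhood of $T$ in $\mathbb{R}$, so $g\in C^\infty(T,\mathbb{R})$. Conversely, extend a given $g\in C^\infty(T,\mathbb{R})$ to a smooth function with compact support in $\mathbb{R}$, and let $C\ge\frac12\max|g''|$. The function $g(\operatorname{Re}t)+C(\operatorname{Im}t)^2$ has Laplacian $g''(\operatorname{Re}t)+2C\ge0$ and is bounded on $\mathbb{D}$. As a function on $W'$ it belongs to $\mathcal{P}(W')$ and equals $g(t)$ on $K$. This proves (2), and Theorem~\ref{thm:A} follows. \qed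

\begin{remark}
For almost every $t_0\in T$ the fiber $\tau^{-1}(t_0)$ is biholomorphic to a nonempty open subset of the half-plane $\{\operatorname{Re}\zeta<-u(t_0)\}$, on which $\operatorname{Re}\zeta$ is harmonic, bounded above and not locally constant. Liouville's theorem does not apply to such a fiber. Its points enter the core only as limits of points of the curves $\Psi^{-1}(\ell_k)$, and this is where the continuity of the second derivatives of $\varphi$ is used.
\end{remark}

\section{Automorphisms that push $A$ away}\label{sec:push}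

The map $\Psi$ will be a limit of automorphisms $\Psi_n$ of $\mathbb{C}^2$. Suppose that $Y=\Psi_n(\overline B_r)$ misses $A$. The image $Y'$ of a larger ball may meet $A$. If an automorphism $\varphi$ moves $A$ off $Y'$ and is close to the identity near $Y$, then $\Psi_{n+1}=\varphi^{-1}\circ\Psi_n$ maps the larger ball onto $\varphi^{-1}(Y')$, which misses $A$, and is close to $\Psi_n$ on $\overline B_r$. By \eqref{eq:A} the natural motion of $A$ is the translation by $(0,\sigma)$ with $\sigma>0$ large, and the natural candidate for $\varphi$ is the time-$\sigma$ map of a field $F\partial_\zeta$ with $F\approx0$ near $Y$ and $F\approx1$ near $A$. There are two difficulties. The flow of $F\partial_\zeta$ is in general not an automorphism and has to be approximated by one. Moreover $A$ is unbounded, so the approximation must be uniform on an unbounded set. We therefore fix unbounded test sets, functions bounded on them, and automorphisms that respect them.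

For $M>0$ let $H_M=\{|t|\le M,\ \operatorname{Re}\zeta\ge-M\}$. These sets are convex and increase with $M$, every bounded set lies in one of them, $(H_M)_1\subset H_{M+1}$, and $A_1\subset H_2$ by \eqref{eq:A}. Let $\mathcal{A}$ be the algebra of entire functions on $\mathbb{C}^2$ that are bounded on every $H_M$, and let $\mathcal{B}\subset\mathcal{A}$ consist of those that depend on $\zeta$ only. For example, $t\in\mathcal{A}$ and $e^{-\zeta/R}\in\mathcal{B}$ for $R>0$, while $\zeta\notin\mathcal{A}$. Let $\mathcal{G}$ be the group of automorphisms of $\mathbb{C}^2$ generated by the maps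
\[
(t,\zeta)\mapsto(t+f(\zeta),\zeta),\qquad(t,\zeta)\mapsto(te^{f(\zeta)},\zeta),\qquad(t,\zeta)\mapsto(t,\zeta+g(t)),
\]
with $f\in\mathcal{B}$ and $g$ a polynomial.

\begin{lemma}\label{lem:algebra}
\begin{enumerate}
\item[(a)] $\mathcal{A}$ and $\mathcal{B}$ are closed under differentiation, and each $F\in\mathcal{A}$ is Lipschitz on each $H_M$.
\item[(b)] If $F\in\mathcal{A}$ and $F=\sum_{i\ge0}t^if_i(\zeta)$, then $f_i\in\mathcal{B}$ and the series converges uniformly on each $H_M$.
\item[(c)] Each $\varphi\in\mathcal{G}$ maps each $H_M$ into some $H_{M'}$. Hence $F\circ\varphi\in\mathcal{A}$ for $F\in\mathcal{A}$.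
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The bidisc of radius $1$ about a point of $H_M$ lies in $H_{M+1}$, so Cauchy's estimate bounds $F_t$ and $F_\zeta$ on $H_M$ by $\sup_{H_{M+1}}|F|$. Bounded derivatives on a convex set give a Lipschitz bound.
(b) Cauchy's estimate on the circle $|t|=2M$ gives $|f_i(\zeta)|\le(2M)^{-i}\sup_{H_{2M}}|F|$ for $\operatorname{Re}\zeta\ge-2M$. So $f_i\in\mathcal{B}$, and $|t^if_i|\le2^{-i}\sup_{H_{2M}}|F|$ on $H_M$.
(c) The inverse of a generator is a generator of the same type. With $c=\sup_{H_M}|f|$ or $c=\max_{|t|\le M}|g|$, the three types map $H_M$ into $H_{M+c}$, $H_{Me^c}$ and $H_{M+c}$.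
\end{proof}

\subsection*{Approximating a flow}
We identify a holomorphic vector field $X=a\,\partial_t+b\,\partial_\zeta$ with the map $(a,b):\mathbb{C}^2\to\mathbb{C}^2$ and with the derivation $h\mapsto ah_t+bh_\zeta$ of entire functions. Its flow $\mathrm{Fl}^X_s$ solves $\dot y=X(y)$ in real time $s$, and $[X,Y]=XY-YX$. Call a field \emph{elementary} if it is $f\partial_t$ or $tf\partial_t$ with $f\in\mathcal{B}$, or $t^i\partial_\zeta$ with $i\ge0$. The time-$r$ maps of these fields are
\begin{equation}\label{eq:flows}
(t+rf(\zeta),\zeta),\qquad(te^{rf(\zeta)},\zeta),\qquad(t,\zeta+rt^i).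
\end{equation}
They make sense for complex $r$, are entire in $(r,t,\zeta)$, and belong to $\mathcal{G}$. For elementary fields $X,Y$ put
\[
c_r^{X,Y}=\mathrm{Fl}^Y_{-r}\circ\mathrm{Fl}^X_{-r}\circ\mathrm{Fl}^Y_r\circ\mathrm{Fl}^X_r\in\mathcal{G}.
\]

\begin{example}\label{ex:commutator}
Let $f\in\mathcal{B}$. No generator of $\mathcal{G}$ moves $\zeta$ by an amount that depends on $\zeta$, but two commutators do. For $X=f\partial_t$ and $Y=t\partial_\zeta$ the four maps give
\[
(t,\zeta)\mapsto(t+rf(\zeta),\zeta)\mapsto(t+rf(\zeta),\zeta_1)\mapsto(t_2,\zeta_1)\mapsto(t_2,\zeta_1-rt_2),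
\]
where $\zeta_1=\zeta+rt+r^2f(\zeta)$ and $t_2=t+rf(\zeta)-rf(\zeta_1)=t-r^2tf'(\zeta)+O(r^3)$. The end point is $(t-r^2tf',\,\zeta+r^2f)+O(r^3)$. This has the desired motion in $\zeta$ and an unwanted one in $t$. For $X=\partial_\zeta$ and $Y=tf\partial_t$ the commutator is $(te^{rf(\zeta+r)-rf(\zeta)},\zeta)=(t+r^2tf',\zeta)+O(r^3)$, which cancels the unwanted term. The composition is $(t,\zeta+r^2f(\zeta))+O(r^3)$, one Euler step of length $r^2$ for $f\partial_\zeta$.
\end{example}

\begin{lemma}\label{lem:flow}
Let $F\in\mathcal{A}$, $V=F\partial_\zeta$ and $M,\vartheta>0$. Let $X_0\subset\mathbb{C}^2$ be a set such that for every $x\in X_0$ the integral curve of $V$ from $x$ exists on $[0,\vartheta]$ and stays in $H_M$. Then for every $\eta>0$ there is $\varphi\in\mathcal{G}$ with $|\varphi-\mathrm{Fl}^V_\vartheta|<\eta$ on $X_0$.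
\end{lemma}

\begin{proof}
\emph{Step 1: $V$ is nearly a sum of brackets.} Let $\varepsilon>0$. By Lemma~\ref{lem:algebra}(b) there is $N$ with $|F-\sum_{i\le N}t^if_i|\le\varepsilon$ on $H_{M+1}$. For $f\in\mathcal{B}$,
\[
[f\partial_t,t^{i+1}\partial_\zeta]=(i+1)t^if\,\partial_\zeta-t^{i+1}f'\partial_t,\qquad
[t^i\partial_\zeta,tf\partial_t]=-i\,t^if\,\partial_\zeta+t^{i+1}f'\partial_t ,
\]
and the sum of the two brackets is $t^if\,\partial_\zeta$. Hence $V_N=\sum_{i\le N}t^if_i\,\partial_\zeta$ equals $Z_1+\dots+Z_{2N+2}$, where each $Z_l=[X_l,Y_l]$ is a bracket of elementary fields and has components in $\mathcal{A}$.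

\emph{Step 2: commutators, uniformly on $H_{M'}$.} Let $X,Y$ be elementary and $c_r=c_r^{X,Y}$. We claim that for each $M'$ there is $C$ with
\begin{equation}\label{eq:comm}
|c_r(x)-x-r^2[X,Y](x)|\le C|r|^3\qquad(x\in H_{M'},\ |r|\le1).
\end{equation}
For entire $h$ we have $\partial_r^a\,h(\mathrm{Fl}^X_r(y))|_{r=0}=X^ah(y)$. Apply this to $h(\mathrm{Fl}^Y_{r_4}\mathrm{Fl}^X_{r_3}\mathrm{Fl}^Y_{r_2}\mathrm{Fl}^X_{r_1}x)$, first in $r_4$, then in $r_3$, $r_2$, $r_1$: the derivative of multi-order $(a,b,c,d)$ at the origin is $X^aY^bX^cY^dh(x)$. Setting $(r_1,\dots,r_4)=(r,r,-r,-r)$, we see that the Taylor series of $h(c_r(x))$ in $r$ is $e^{rX}e^{rY}e^{-rX}e^{-rY}h(x)$. With $S_1=X+Y$ and $S_2=\frac12X^2+XY+\frac12Y^2$ this product is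
\[
(1+rS_1+r^2S_2+\cdots)(1-rS_1+r^2S_2+\cdots)=1+r^2(2S_2-S_1^2)+\cdots,
\]
and $2S_2-S_1^2=XY-YX$. Taking $h=t$ and $h=\zeta$ gives $c_r(x)-x=r^2[X,Y](x)+\sum_{m\ge3}a_m(x)r^m$. By \eqref{eq:flows}, for complex $|r|\le2$ each elementary flow maps a given $H_{M'}$ into a fixed $H_{M''}$ and moves its points by a bounded distance. Using this four times we get $|c_r(x)-x|\le C$ for $|r|\le2$ and $x\in H_{M'}$. Cauchy's estimate in $r$ gives $|a_m(x)|\le C2^{-m}$, and \eqref{eq:comm} follows.

\emph{Step 3: one Euler step.} For $0<h\le1$ let $g_h\in\mathcal{G}$ be the composition of $c^{X_1,Y_1}_{\sqrt h},\dots,c^{X_{2N+2},Y_{2N+2}}_{\sqrt h}$, applied in this order. For $x\in H_{M+1}$ let $x^{(0)}=x$ and $x^{(l)}=c^{X_l,Y_l}_{\sqrt h}(x^{(l-1)})$. All these points lie in one set $H_{M'}$ independent of $x$ and $h$, and on it the $Z_l$ are bounded and Lipschitz. Constants in $O(\cdot)$ depend on $N$ but not on $x$ or $h$. By \eqref{eq:comm}, $x^{(l)}-x^{(l-1)}=hZ_l(x^{(l-1)})+O(h^{3/2})$. In particular $x^{(l)}-x=O(h)$, so $Z_l(x^{(l-1)})=Z_l(x)+O(h)$. Summing over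 $l$ gives $g_h(x)=x+hV_N(x)+O(h^{3/2})$, and therefore
\begin{equation}\label{eq:step}
|g_h(x)-x-hV(x)|\le\varepsilon h+C_Nh^{3/2}\qquad(x\in H_{M+1}).
\end{equation}

\emph{Step 4: the Euler scheme.} Let $L$ be a Lipschitz constant and $C_0$ a bound for $V$ on $H_{M+1}$; neither depends on $N$. Let $x_0\in X_0$, $y(s)=\mathrm{Fl}^V_s(x_0)\in H_M$, $h=\vartheta/n\le1$ and $x_{j+1}=g_h(x_j)$. Then
\[
|y(s+h)-y(s)-hV(y(s))|\le\int_0^hL\,|y(s+a)-y(s)|\,da\le LC_0h^2 .
\]
With \eqref{eq:step}, the errors $e_j=|x_j-y(jh)|$ satisfy $e_0=0$ and $e_{j+1}\le(1+Lh)e_j+\varepsilon h+C_N'h^{3/2}$ as long as $x_j\in H_{M+1}$, where $C_N'=C_N+LC_0$. Thus, if $x_0,\dots,x_{j-1}\in H_{M+1}$ and $j\le n$, then $e_j\le\vartheta e^{L\vartheta}(\varepsilon+C_N'\sqrt h)$. Choose first $\varepsilon$, hence $N$, and then $n$ so that this bound is less than $\min(1,\eta)$. Since $e_j<1$ and $y(jh)\in H_M$ give $x_j\in H_{M+1}$, induction yields $e_n<\eta$. No choice depended on $x_0$, so the $n$-th iterate $\varphi=g_h^{\circ n}$ has the required property.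
\end{proof}

\subsection*{Separated compact sets}
To apply Lemma~\ref{lem:flow} we need $F\in\mathcal{A}$ close to $0$ near the compact set and close to $1$ near $A$. The existence of such a function is the property that the induction has to carry along.

\begin{definition}
A compact set $K\subset\mathbb{C}^2$ is \emph{separated} if there is $G\in\mathcal{A}$ with $|G|\le\frac14$ on $K$ and $|G-1|\le\frac14$ on $A$. In that case $K\cap A=\emptyset$, so $\operatorname{dist}(K,A)>0$.
\end{definition}

\begin{lemma}\label{lem:push}
Let $K$ be separated. There is $\delta>0$ such that for all $\sigma,\eta>0$ there is $\varphi\in\mathcal{G}$ with $|\varphi(x)-x|<\eta$ for $x\in K_\delta$ and $|\varphi(x)-x-(0,\sigma)|<\eta$ for $x\in A$.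
\end{lemma}

\begin{proof}
Let $p(x)=3x^2-2x^3$. For $|x|\le\frac14$ we have $|p(x)|\le\frac72|x|^2\le\frac78|x|$, and expanding gives $1-p(x)=p(1-x)$. So the iterates satisfy $|p^{\circ m}(x)|\le(\frac78)^m|x|$ for $|x|\le\frac14$, and $|1-p^{\circ m}(x)|=|p^{\circ m}(1-x)|\le(\frac78)^m|1-x|$ for $|x-1|\le\frac14$.

Let $G$ be as in the definition. An iterate $G_1=p^{\circ m}\circ G\in\mathcal{A}$ satisfies $|G_1|\le\frac18$ on $K$ and $|G_1-1|\le\frac18$ on $A$. Choose $M$ with $K_1\cup A_1\subset H_M$. Since $G_1$ is Lipschitz on $H_M$, there is $\delta\in(0,\frac12]$ with $|G_1|\le\frac14$ on $K_{2\delta}$ and $|G_1-1|\le\frac14$ on $A_{2\delta}$. Given $\sigma,\eta$, choose $\varepsilon>0$ with $\varepsilon\sigma<\frac12\min(\eta,\delta)$. A further iterate $F=p^{\circ m'}\circ G_1\in\mathcal{A}$ satisfies $|F|\le\varepsilon$ on $K_{2\delta}$ and $|F-1|\le\varepsilon$ on $A_{2\delta}$, with the same $\delta$.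

Let $y$ be the integral curve of $F\partial_\zeta$ from $x$. If $x\in K_\delta$, then as long as $s\le\sigma$ and $y$ stays in $K_{2\delta}$ we have $|y(s)-x|\le\varepsilon s<\frac\delta2$. So $y$ stays in the closed ball of radius $\frac\delta2$ about $x$, a compact subset of $K_{2\delta}$; it can neither blow up nor leave $K_{2\delta}$ before time $\sigma$. If $x\in A$, then as long as $s\le\sigma$ and $y$ stays in $A_{2\delta}$ we have $|y(s)-x-(0,s)|\le\varepsilon s<\frac\delta2$. The segment $\{x+(0,s):0\le s\le\sigma\}$ lies in $A$ by \eqref{eq:A}, so $y$ stays in the closed $\frac\delta2$-neighborhood of this segment, a compact subset of $A_{2\delta}$. In both cases $y$ exists on $[0,\sigma]$, stays in $H_M$, and ends within $\frac\eta2$ of $x$, respectively $x+(0,\sigma)$. Apply Lemma~\ref{lem:flow} to $X_0=K_\delta\cup A$ with $\vartheta=\sigma$ and $\frac\eta2$ in place of $\eta$.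
\end{proof}

Once $A$ has been pushed far to the right, a function of $\zeta$ alone separates it from a given compact set. Such a function must be bounded on right half-planes, so we take it to be a polynomial in $w=e^{-\zeta/R}$. Let
\[
S=\{w\in\mathbb{C}:\ e^{-1}\le|w|\le e,\ |\arg w|\le1\}.
\]
If $|\zeta|\le R$, then the real and imaginary parts of $\zeta/R$ lie in $[-1,1]$, so $e^{-\zeta/R}\in S$. Moreover,
\begin{equation}\label{eq:S}
S\ \text{ and }\ S\cup\overline\Delta_a\ \ (0\le a<e^{-1})\ \text{ have connected complement in }\mathbb{C},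
\end{equation}
where $\overline\Delta_0=\{0\}$. Indeed, a point $w$ of the complement is joined to $-|w|$ by an arc of the circle of radius $|w|$ that avoids $S$, and $-|w|$ is joined to $\infty$ along the negative axis.

\begin{lemma}\label{lem:pull}
Let $R>0$, let $Y'\subset\{|\zeta|\le R\}$ be compact, and let $\varphi\in\mathcal{G}$ satisfy $\varphi(A)\subset\{\operatorname{Re}\zeta\ge R+1\}$. Then $\varphi^{-1}(Y')$ is separated. In particular $\overline B_1$ is separated.
\end{lemma}

\begin{proof}
The function $e^{-\zeta/R}$ maps $\{|\zeta|\le R\}$ into $S$ and $\{\operatorname{Re}\zeta\ge R+1\}$ into $\overline\Delta_a$ with $a=e^{-1-1/R}<e^{-1}$. By \eqref{eq:S} and Runge's theorem there is a polynomial $P$ with $|P|\le\frac14$ on $S$ and $|P-1|\le\frac14$ on $\overline\Delta_a$. Then $\beta=P(e^{-\zeta/R})\in\mathcal{B}$, and $G=\beta\circ\varphi\in\mathcal{A}$ by Lemma~\ref{lem:algebra}(c). This $G$ separates $\varphi^{-1}(Y')$. For the last statement take $\varphi=\mathrm{id}$ and $R=1$, and use $\frac83\ge2$.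
\end{proof}

\section{Adding pieces of the lines to a separated set}\label{sec:sep}

For $U$ to contain $\ell_k$, the automorphisms must also nearly fix larger and larger discs in $\ell_k$. Such a disc reaches far into the region $\operatorname{Re}\zeta\ge\frac83$ and passes close to $A$, so no function of $\zeta$ alone separates it. The following estimate is the only place where the construction of $U$ uses $u(t_k)=-\infty$, and the only place where it uses that $T$ is real.

\begin{lemma}\label{lem:peak}
For all $k\ge1$ and $R,\varepsilon>0$ there is $m\geq1$ with $\bigl|e^{-\zeta/R}\,(1-(t-t_k)^2)^m\bigr|\le\varepsilon$ on $A$.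
\end{lemma}

\begin{proof}
On $A$ the coordinate $t$ is real with $|t-t_k|\le1$, so $0\le1-(t-t_k)^2\le1$, and $|e^{-\zeta/R}|=e^{-\operatorname{Re}\zeta/R}\le\min(1,e^{u(t)/R})$. Since $u$ is upper semicontinuous and $u(t_k)=-\infty$, there is $\eta\in(0,1)$ with $e^{u(t)/R}\le\varepsilon$ for $t\in T$, $|t-t_k|\le\eta$. For the other $t\in T$ the second factor is at most $(1-\eta^2)^m$, which is $\le\varepsilon$ for large $m$.
\end{proof}

This already separates a single disc $E=\{t_1\}\times\overline\Delta_R$. Take $k=1$ and $\varepsilon<e^{-1}$. The function $h=e^{-\zeta/R}(1-(t-t_1)^2)^m\in\mathcal{A}$ maps $E$ into $S$ and $A$ into $\overline\Delta_\varepsilon$, and by \eqref{eq:S} a polynomial in $h$ separates $E$. The difficulty is to separate $Y\cup E$ when $Y$ is known to be separated by some $G$: we do not control $h$ on $Y$, nor $G$ on $E$. We look for a polynomial in the three functions $G$, $t$, $e^{-\zeta/R}$. They map the unbounded set $A$ to a bounded subset of $\mathbb{C}^3$, and the question becomes one about polynomial hulls.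

The \emph{polynomial hull} of a compact set $X\subset\mathbb{C}^N$ is the compact set $\widehat X=\{q:|P(q)|\le\max_X|P|\text{ for all polynomials }P\}$, and $X$ is \emph{polynomially convex} if $\widehat X=X$. Hulls are polynomially convex. We use three facts.
\begin{enumerate}
\item[(H1)] If a coordinate function $\pi$ maps $X$ into a compact set $D\subset\mathbb{C}$ with connected complement, then $\pi(\widehat X)\subset D$. Indeed, for $a\notin D$ Runge's theorem on $D\cup\{a\}$ gives a polynomial $P$ with $|P(a)|>\max_D|P|$, and $P\circ\pi$ excludes the points $q$ with $\pi(q)=a$.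
\item[(H2)] (Oka--Weil theorem) A function holomorphic near a polynomially convex compact set $Z$ is a uniform limit of polynomials on $Z$.
\item[(H3)] (Rossi's local maximum modulus principle \cite{Rossi}) Let $X\subset\mathbb{C}^N$ be compact, $Z=\widehat X$, and let $O\ne\emptyset$ be a relatively open subset of $Z$ with $O\cap X=\emptyset$. Let $b_ZO$ be the boundary of $O$ in $Z$. Then $b_ZO\ne\emptyset$ and $|P(q)|\le\max_{b_ZO}|P|$ for all $q\in O$ and all polynomials $P$; that is, $O$ lies in the hull of $b_ZO$.
\end{enumerate}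
The assertion $b_ZO\neq\emptyset$ also follows from (H2): otherwise $O$ and $Z\setminus O\supset X$ are disjoint compact sets, and a polynomial close to $1$ on $O$ and to $0$ on $Z\setminus O$ contradicts $O\subset\widehat X$.

\begin{lemma}\label{lem:add}
Let $Y$ be separated, $n\ge0$, $\varrho\ge0$, and $E=\bigcup_{1\le k\le n}\{t_k\}\times\overline\Delta_\varrho$. Then $Y\cup E$ is separated.
\end{lemma}

\begin{proof}
Let $G$ separate $Y$, and choose $R\ge1$ with $Y\cup E\subset\{|\zeta|\le R\}$. Put $\Theta=(G,t,e^{-\zeta/R}):\mathbb{C}^2\to\mathbb{C}^3$, with coordinates $(x,t,w)$ on $\mathbb{C}^3$. The components of $\Theta$ lie in $\mathcal{A}$, so $X_Y=\Theta(Y)$, $X_E=\Theta(E)$ and $X_A=\overline{\Theta(A)}$ are compact. Let $X=X_Y\cup X_A\cup X_E$, $Z=\widehat X$, and $\Pi_k=\{t=t_k\}\subset\mathbb{C}^3$. We split $Z$ into two disjoint compact sets, one containing $X_Y\cup X_E$ and the other $X_A$.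

\emph{Step 1: the hull of $X_Y\cup X_A$ is $\widehat X_Y\cup\widehat X_A$, and $\widehat X_Y\cap\widehat X_A=\emptyset$.} Let $D_0=\{|x|\le\frac14\}$ and $D_1=\{|x-1|\le\frac14\}$. We have $x(X_Y)\subset D_0$ and $x(X_A)\subset D_1$. By (H1), $x$ maps the hulls of $X_Y$, $X_A$ and $X_Y\cup X_A$ into $D_0$, $D_1$ and $D_0\cup D_1$; in particular the first two hulls are disjoint. Both lie in the third. Let $q$ be in the third hull with $x(q)\in D_0$, and suppose $q\notin\widehat X_Y$. Normalizing and taking a power, we find a polynomial $g$ with $g(q)=1$ and $|g|\le\frac12$ on $X_Y$. Let $0<\varepsilon<\frac14$ with $\varepsilon\max_{X_A}|g|\le\frac12$, and let $P(x)$ be a polynomial with $|P-1|\le\varepsilon$ on $D_0$ and $|P|\le\varepsilon$ on $D_1$. Then $|gP|(q)>\frac34$, while $|gP|\le\frac58$ on $X_Y\cup X_A$, a contradiction. If $x(q)\in D_1$, exchange the roles of $(X_Y,D_0)$ and $(X_A,D_1)$ to get $q\in\widehat X_A$.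

\emph{Step 2: $Z\subset\widehat X_Y\cup\widehat X_A\cup\bigcup_{k\le n}\Pi_k$.} Let $q$ lie outside the right-hand side. By Step 1 there is a polynomial $g$ with $|g(q)|>1>\max_{X_Y\cup X_A}|g|$. The polynomial $g^m\prod_{k\le n}(t-t_k)$ vanishes on $X_E$; as $m\to\infty$ it tends to $0$ uniformly on $X_Y\cup X_A$ and to $\infty$ at $q$. So $q\notin Z$.

\emph{Step 3: $\widehat X_Y\cup X_E\subset\{w\in S\}$ and $\widehat X_A\cap\Pi_k\subset\{w=0\}$.} We have $w(X_Y)\cup w(X_E)\subset S$, so the first inclusion follows from \eqref{eq:S} and (H1). Let $q\in\widehat X_A\cap\Pi_k$ and $\varepsilon>0$, and take $m$ from Lemma~\ref{lem:peak}. The polynomial $w(1-(t-t_k)^2)^m$ has modulus $\le\varepsilon$ on $\Theta(A)$, hence on $X_A$, and its value at $q$ is $w(q)$. So $|w(q)|\le\varepsilon$ for every $\varepsilon>0$.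

\emph{Step 4: $Z\cap\Pi_k\subset\{w\in S\cup\{0\}\}$ for $k\le n$.} By Step 2 the part of $Z$ created by adding $X_E$ lies in the hyperplanes $\Pi_k$, and it might join $\{w\in S\}$ to $\{w=0\}$ inside one of them. The definition of $Z$ involves all of $X$, where $w$ takes many values; the local maximum principle lets us use only the points in $\Pi_k$. Let $O=(Z\cap\Pi_k)\setminus(\widehat X_Y\cup\widehat X_A\cup X_E)$. By Step 2, and since the $\Pi_j$ are disjoint,
\[
O=Z\setminus\Bigl(\widehat X_Y\cup\widehat X_A\cup X_E\cup\bigcup_{j\le n,\ j\ne k}\Pi_j\Bigr),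
\]
so $O$ is open in $Z$, and $O\cap X=\emptyset$. Suppose $O\ne\emptyset$. Its boundary in $Z$ lies in $(Z\cap\Pi_k)\setminus O\subset\Pi_k\cap(\widehat X_Y\cup\widehat X_A\cup X_E)$, on which $w\in S\cup\{0\}$ by Step 3. By (H3), \eqref{eq:S} and (H1), $w(O)\subset S\cup\{0\}$. The points of $(Z\cap\Pi_k)\setminus O$ were just treated.

\emph{Step 5: splitting.} Let
\[
Z_1=Z\cap\Bigl(\widehat X_Y\cup\bigcup_{k\le n}(\Pi_k\cap\{w\in S\})\Bigr),\qquad
Z_2=Z\cap\Bigl(\widehat X_A\cup\bigcup_{k\le n}(\Pi_k\cap\{w=0\})\Bigr).
\]
These sets are compact, they cover $Z$ by Steps 2 and 4, and $X_Y\cup X_E\subset Z_1$, $X_A\subset Z_2$. They are disjoint. Indeed, $w\in S$ on all of $Z_1$ by Step 3 and $0\notin S$, so $Z_1$ misses $\{w=0\}$; the set $\widehat X_A$ misses $\widehat X_Y$ by Step 1, and it misses $\Pi_k\cap\{w\in S\}$ by Step 3. The function equal to $0$ near $Z_1$ and to $1$ near $Z_2$ is holomorphic near $Z$. By (H2) there is a polynomial $P$ with $|P|\le\frac14$ on $Z_1$ and $|P-1|\le\frac14$ on $Z_2$. Then $P\circ\Theta\in\mathcal{A}$ separates $Y\cup E$.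
\end{proof}

\section{Construction of the Fatou--Bieberbach domain}\label{sec:FB}

To show that points lie in the image of a map we use the Brouwer degree in the following form.

\begin{lemma}\label{lem:rouche}
Let $B\subset\mathbb{C}^2$ be an open ball, let $f,g:\overline B\to\mathbb{C}^2$ be continuous, and let $g$ be injective on $\overline B$ and holomorphic on $B$ with $\det Dg\ne0$. If $y\in g(B)$ and $|f-g|<|g-y|$ on $bB$, then $y\in f(B)$.
\end{lemma}

\begin{proof}
The homotopy $(1-s)g+sf$ avoids $y$ on $bB$, so $f$ and $g$ have the same degree on $B$ at $y$. The point $y$ has one preimage under $g$, where the real Jacobian is $|\det Dg|^2>0$. So the degree is $1$, and a map of nonzero degree at $y$ takes the value $y$.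
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:FB}]
Let $E_0=\emptyset$ and $E_n=\bigcup_{1\le k\le n}\{t_k\}\times\overline\Delta_n$. We construct $\Psi_n\in\mathcal{G}$, radii $r_n$ with $r_{n+1}\ge r_n+1$, and numbers $\eta_n>0$ such that, with $Y_n=\Psi_n(\overline B_{r_n})$, for all $n\ge0$:
\begin{enumerate}
\item[(i)] $Y_n$ is separated; put $d_n=\operatorname{dist}(Y_n,A)>0$;
\item[(ii)] $E_n\subset\Psi_{n+1}(B_{r_{n+1}})$; for $n\ge1$ put $e_n=\operatorname{dist}(E_n,\Psi_{n+1}(bB_{r_{n+1}}))$, which is positive because $\Psi_{n+1}$ is injective;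
\item[(iii)] $|\Psi_{n+1}-\Psi_n|\le\eta_n$ on $\overline B_{r_n}$;
\item[(iv)] $\eta_n\le2^{-n-4}$, $\ \eta_n\le2^{-n-2}d_j$ for $0\le j\le n$, and $\eta_n\le2^{-n-2}e_j$ for $1\le j<n$.
\end{enumerate}
Start with $\Psi_0=\mathrm{id}$ and $r_0=1$; then (i) holds for $n=0$ by Lemma~\ref{lem:pull}.

\emph{The inductive step.} Suppose $\Psi_j,r_j$ are constructed for $j\le n$, with (i) for $j\le n$ and (ii)--(iv) for $j<n$. By Lemma~\ref{lem:add}, $K_n=Y_n\cup E_n$ is separated; let $\delta_n$ be the number given by Lemma~\ref{lem:push} for $K_n$. Since $\Psi_n^{-1}(K_n)$ is compact, there is $r_{n+1}\ge r_n+1$ with $K_n\subset\Psi_n(B_{r_{n+1}})$. Put $Y_n'=\Psi_n(\overline B_{r_{n+1}})$ and choose $R_n\ge1$ with $Y_n'\subset\{|\zeta|\le R_n\}$. Choose $\eta_n>0$ satisfying (iv) and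
\[
\eta_n<\delta_n,\qquad\eta_n<\operatorname{dist}\bigl(K_n,\mathbb{C}^2\setminus\Psi_n(B_{r_{n+1}})\bigr).
\]
Lemma~\ref{lem:push} with $\sigma=R_n$ and $\eta=\eta_n$ gives $\varphi_n\in\mathcal{G}$ with $|\varphi_n-\mathrm{id}|<\eta_n$ on $(K_n)_{\delta_n}$ and $\varphi_n(A)\subset\{\operatorname{Re}\zeta\ge\frac83+R_n-\eta_n\}\subset\{\operatorname{Re}\zeta\ge R_n+1\}$. Set $\Psi_{n+1}=\varphi_n^{-1}\circ\Psi_n$.

Then $Y_{n+1}=\varphi_n^{-1}(Y_n')$ is separated by Lemma~\ref{lem:pull}, which is (i) for $n+1$. For $y\in E_n$ we have $|\varphi_n(y)-y|<\eta_n$, so $\varphi_n(y)\in\Psi_n(B_{r_{n+1}})$ and $y\in\Psi_{n+1}(B_{r_{n+1}})$; this is (ii). For (iii) let $z\in\overline B_{r_n}$ and $y=\Psi_n(z)\in Y_n$. The closed ball of radius $\eta_n$ about $y$ lies in $(K_n)_{\delta_n}$, and on its boundary $|\varphi_n-\mathrm{id}|<\eta_n=|\mathrm{id}-y|$. By Lemma~\ref{lem:rouche} with $g=\mathrm{id}$, the point $\varphi_n^{-1}(y)=\Psi_{n+1}(z)$ lies in this ball.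

\emph{The limit.} Since $r_n\to\infty$ and $\sum\eta_n\le\frac18$, property (iii) shows that $\Psi_n$ converges locally uniformly to a holomorphic map $\Psi$, and
\begin{equation}\label{eq:tail}
|\Psi-\Psi_j|\le\sum_{m\ge j}\eta_m\quad\text{on }\overline B_{r_j}.
\end{equation}
For $j=0$ this gives $|\Psi-\mathrm{id}|\le\frac18$ on $\overline B_1$. Cauchy's estimate on the discs $\{\lambda v:|\lambda|\le1\}$, $|v|=1$, gives $\|D\Psi(0)-I\|\le\frac18$, so $\det D\Psi(0)\ne0$. The functions $\det D\Psi_n$ have no zeros. By Hurwitz's theorem (a locally uniform limit of zero-free holomorphic functions on $\mathbb{C}$ is zero-free or identically zero), applied on each complex line through $0$, $\det D\Psi$ has no zeros. Suppose $\Psi(a)=\Psi(b)=y$ with $a\ne b$. Take disjoint closed balls about $a$ and $b$ on which $\Psi$ is injective. On their boundaries $|\Psi-y|\ge c>0$, and $|\Psi_n-\Psi|<c$ for large $n$. By Lemma~\ref{lem:rouche} with $g=\Psi$, the map $\Psi_n$ takes the value $y$ in both balls, although it is injective. So $\Psi$ is injective. Let $U=\Psi(\mathbb{C}^2)$.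

\emph{$U$ misses $A$.} For $z\in\overline B_{r_j}$ we have $\Psi_j(z)\in Y_j$, and \eqref{eq:tail} with (iv) gives $|\Psi(z)-\Psi_j(z)|\le\sum_{m\ge j}2^{-m-2}d_j\le\frac12d_j$. So $\Psi(z)\notin A$.

\emph{$U$ contains the lines.} Let $j\ge1$ and $y\in E_j$. On $bB_{r_{j+1}}$, \eqref{eq:tail} with (iv) gives $|\Psi-\Psi_{j+1}|\le\sum_{m>j}2^{-m-2}e_j<e_j\le|\Psi_{j+1}-y|$. By (ii) and Lemma~\ref{lem:rouche} with $g=\Psi_{j+1}$ we get $y\in U$. Finally $\ell_k\subset\bigcup_{j\ge k}E_j$.

\emph{$U$ contains $\Sigma$.} For $y\in\Sigma$ we have $|y|\le\frac12$, so $|\Psi-\mathrm{id}|\le\frac18<|\mathrm{id}-y|$ on $bB_1$. Apply Lemma~\ref{lem:rouche} with $g=\mathrm{id}$.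
\end{proof}

\section{Cores of three-dimensional measure zero}\label{sec:B}

In this section $\Omega\subset\mathbb{C}^2$ is an arbitrary domain and $K=\mathfrak{c}(\Omega)$. We show that a nonempty level set of a function in $\mathcal{P}(\Omega)$ on $K$ has positive $\mathcal{H}^2$-measure. A nonconstant function on a component of $K$ has an interval of such levels, and this forces $\mathcal{H}^3(K)>0$.

\begin{lemma}\label{lem:phi0}
There is $\varphi_0\in\mathcal{P}(\Omega)$ that is strictly psh at every point of $\Omega\setminus K$.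
\end{lemma}

\begin{proof}
Each point of $\Omega\setminus K$ has a neighborhood on which some element of $\mathcal{P}(\Omega)$ is strictly psh. Countably many such neighborhoods $V_j$, with functions $\psi_j$, cover $\Omega\setminus K$. By \eqref{eq:exp}, $e^{\psi_j}$ is psh and strictly psh on $V_j$, and it is bounded. Let $L_1\subset L_2\subset\cdots$ be compact sets whose interiors exhaust $\Omega$. Choose $\varepsilon_j>0$ such that $\varepsilon_je^{\psi_j}\le2^{-j}$ on $\Omega$ and all derivatives of $\varepsilon_je^{\psi_j}$ of order at most $j$ are bounded by $2^{-j}$ on $L_j$. Then $\varphi_0=\sum_j\varepsilon_je^{\psi_j}$ is smooth, bounded and psh, and $L_{\varphi_0}\ge\varepsilon_jL_{e^{\psi_j}}$ is positive definite on $V_j$. (If $K=\Omega$, take $\varphi_0=0$.)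
\end{proof}

A large multiple of $\varphi_0$ repairs any smooth modification made in a compact subset of $\Omega\setminus K$. The simplest consequence is that $K$ has no isolated points. Suppose a closed ball $\overline B\subset\Omega$ about $p$ meets $K$ only in $p$, and let $\theta$ be smooth with compact support in $B$ and equal to $1$ near $p$. The function $\theta\,|z|^2$ is psh near $p$ and outside $\operatorname{supp}\theta$, and the remaining points lie in a compact subset of $\Omega\setminus K$. So $\theta\,|z|^2+C\varphi_0\in\mathcal{P}(\Omega)$ for large $C$, and it is strictly psh at $p$, a contradiction.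

In general no neighborhood $Q$ of $p$ has boundary disjoint from $K$. It then suffices to have a strictly psh function $g$ near $Q$ that is larger at $p$ than on $bQ\cap K$, and to glue with a regularized maximum. If only the level set $K\cap\{f=c\}$ is small, we can make $g$ small only on the part of $bQ\cap K$ where $f$ is close to $c$. One would like to subtract $k|f-c|$ from $g$, but this destroys plurisubharmonicity. Instead we compare $g+k(f-c)$ with $\chi(f-c)$, where $\chi(x)\approx\max(0,2kx)$: both are psh, and their difference is about $g-k|f-c|$.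

We use that a locally Lipschitz map sends $\mathcal{H}^2$-null sets to $\mathcal{H}^2$-null sets, and that $\mathcal{H}^2$ on $\mathbb{C}$ is proportional to area.

\begin{proposition}\label{prop:level}
Let $f\in\mathcal{P}(\Omega)$ and $c\in\mathbb{R}$. If $E_c=K\cap\{f=c\}$ is not empty, then $\mathcal{H}^2(E_c)>0$.
\end{proposition}

\begin{proof}
Suppose $\mathcal{H}^2(E_c)=0$, and translate so that $p=0\in E_c$. The set $E_c$ is closed in $\Omega$.

\emph{Step 1: the region $Q$ and the function $g$.} Let $(z,w)$ be linear coordinates. The map $(z,w)\mapsto w/z$ is locally Lipschitz on $\{z\ne0\}$, so it sends $E_c\cap\{z\ne0\}$ to a null set, which omits some $\lambda\in\mathbb{C}$. The line $\{w=\lambda z\}$ meets $E_c$ only in $0$. Replacing $w$ by $w-\lambda z$, we may assume $\lambda=0$. Choose $r>0$ with $\overline\Delta_r\times\{0\}\subset\Omega$. The circle $b\Delta_r\times\{0\}$ is compact and misses $E_c$, so for small $s>0$ the bidisc $P=\{|z|\le r,|w|\le s\}$ lies in $\Omega$ and $E_c\cap\{|z|=r,|w|\le s\}=\emptyset$. The set $w(E_c\cap P)$ is compact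 and null. Hence there are $a\in\mathbb{C}$ with $0<|a|<s/8$ and $d\in(0,s/8)$ such that $E_c\cap P\cap\{|w-a|\le2d\}=\emptyset$. Since $p\in E_c\cap P$, we have $|a|>2d$. Let $Q=P\cap\{|w-a|\ge d\}$. Then $p$ is an interior point of $Q$. A point of $bQ$ has $|z|=r$, $|w-a|=d$ or $|w|=s$, and the first two cases miss $E_c$, so $E_c\cap bQ\subset\{|w|=s\}$. On $\{w\ne a\}\supset Q$ put
\[
g=\log\frac{|a|}{|w-a|}+\frac12+\mu(|z|^2+|w|^2),\qquad\mu>0,\quad\mu(r^2+s^2)\le\frac14 .
\]
The logarithm is pluriharmonic, so $g$ is strictly psh, and $g(p)=\frac12$. On $E_c\cap bQ$ we have $|w-a|\ge\frac78s\ge7|a|$, so $g\le-\log7+\frac34<-1$.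

\emph{Step 2: from $E_c$ to $K$.} The compact sets $bQ\cap K\cap\{|f-c|\le\eta\}\cap\{g\ge-\frac12\}$ decrease as $\eta\downarrow0$ and have empty intersection. So there is $\eta>0$ with $g\le-\frac12$ on $bQ\cap K\cap\{|f-c|\le\eta\}$. Let $\Lambda=\max_Q|g|$, choose $k>0$ with $k\eta\ge\Lambda+1$, and put $\chi(x)=m_{1/8}(0,2kx)$. This function is smooth, convex and nondecreasing, with $\chi(x)\ge\max(0,2kx)\ge kx$ and $\chi(0)\le\frac18$. Write $x=f-c$ and $l=g+kx$. Then $l\le\chi(x)-\frac12$ on $bQ\cap K$:
\begin{itemize}
\item if $|x|\le\eta$, then $l\le-\frac12+kx\le\chi(x)-\frac12$;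
\item if $x>\eta$, then $\chi(x)-l\ge2kx-kx-g\ge k\eta-\Lambda\ge1$;
\item if $x<-\eta$, then $l\le\Lambda-k\eta\le-1\le\chi(x)-1$.
\end{itemize}

\emph{Step 3: from $bQ\cap K$ to $bQ$.} The set $N=\{l<\chi(x)-\frac14\}$ is open in $\Omega\cap\{w\neq a\}$ and contains $bQ\cap K$, so $bQ\setminus N$ is a compact subset of the open set $\Omega\setminus K$. Choose a smooth $\theta\ge0$ with compact support in $\Omega\setminus K$ and $\theta=1$ on $bQ\setminus N$, and choose $M>0$ larger than the maximum of $l-\chi(x)+\frac14$ on $bQ$. Then $l-M\theta<\chi(x)-\frac14$ on all of $bQ$. On the compact set $\operatorname{supp}\theta$ the Levi form of $\varphi_0$ is bounded below by a positive multiple of $|v|^2$, so there is $C>0$ such that $C\varphi_0-M\theta$ is psh on $\Omega$.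

\emph{Step 4: gluing.} Define
\[
\Phi=\begin{cases}m_{1/8}\bigl(l-M\theta,\ \chi(x)\bigr)+C\varphi_0&\text{on }Q,\\ \chi(x)+C\varphi_0&\text{on }\Omega\setminus Q.\end{cases}
\]
On a neighborhood of $bQ$ we have $l-M\theta<\chi(x)-\frac18$, so the two expressions agree there and $\Phi$ is smooth. The function $\chi(x)+C\varphi_0$ is psh. On $Q$ we have $\Phi=m_{1/8}\bigl(g+kx+(C\varphi_0-M\theta),\ \chi(x)+C\varphi_0\bigr)$, and both arguments are psh. So $\Phi$ is psh on $\Omega$. It is bounded above on the compact set $Q$, and also off $Q$, since $f$ and $\varphi_0$ are bounded above and $\chi$ is nondecreasing. Thus $\Phi\in\mathcal{P}(\Omega)$. Near $p\in K$ we have $\theta=0$, and $l-\chi(x)>\frac18$ because $l(p)-\chi(0)\ge\frac12-\frac18$. So $\Phi=g+k(f-c)+C\varphi_0$ near $p$, which is strictly psh. This contradicts $p\in K$.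
\end{proof}

The dimension enters in Step 1: the level set is avoided by the lines $\{w=0\}$ and $\{w=a\}$, and in $\mathbb{C}^2$ the second line is also the pole set of the pluriharmonic function $-\log|w-a|$. To pass from the level sets to $K$ we use Eilenberg's inequality \cite[2.10.25]{Federer}: if $f$ is a real Lipschitz function on a set $X\subset\mathbb{R}^4$, then
\begin{equation}\label{eq:eil}
\int^*_{\mathbb{R}}\mathcal{H}^2\bigl(X\cap\{f=c\}\bigr)\,dc\le\mathrm{const}\cdot\operatorname{Lip}(f)\,\mathcal{H}^3(X),
\end{equation}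
where $\int^*$ is the upper Lebesgue integral.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose $f\in\mathcal{P}(\Omega)$ is not constant on a component $K'$ of $K$. Then $f(K')$ is connected and contains an interval $I$ of positive length, and Proposition~\ref{prop:level} gives $\mathcal{H}^2(K\cap\{f=c\})>0$ for all $c\in I$. Cover $\Omega$ by countably many closed balls $\overline B\subset\Omega$. The smooth function $f$ is Lipschitz on each $\overline B$, and \eqref{eq:eil} with $X=K\cap\overline B$ and $\mathcal{H}^3(X)=0$ shows that $\mathcal{H}^2(K\cap\overline B\cap\{f=c\})=0$ for almost every $c$. Taking the countable union, $\mathcal{H}^2(K\cap\{f=c\})=0$ for almost every $c$, a contradiction.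
\end{proof}

\begin{thebibliography}{9}

\bibitem{Federer}
Federer, \emph{Geometric Measure Theory}.

\bibitem{HST}
Tobias Harz, Nikolay Shcherbina and Giuseppe Tomassini, \emph{On defining functions for unbounded pseudoconvex domains}, arXiv:1405.2250 (2014).

\bibitem{Rossi}
Rossi, Ann. of Math. 72 (1960).

\end{thebibliography}
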